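# Coefficients in the second strand of a monomial resolution

## Characteristics 2 and 3, where the prime field supplies only signs

Let $\Bbbk$ be a field, $S=\Bbbk[x_1,\dots,x_n]$ with the standard $\mathbb Z$-grading, $\mathfrak m=(x_1,\dots,x_n)$, and let $I\subseteq S$ be a monomial ideal containing no variables. Let $\mathbf F$ be the minimal graded free resolution of $I$, so $\mathbf F_0\to I$, with differential $\mathrm d$. Minimality means $\mathrm d(\mathbf F_i)\subseteq\mathfrak m\mathbf F_{i-1}$. The matrices of $\mathrm d$ depend on the choice of bases, and we ask how simple they can be made. Can we arrange that every nonzero entry is $\pm$ a monomial?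

The question is asked for pieces of $\mathbf F$.

**Definition.** For $k\ge1$, $\mathbf F^{\le k}$ is the subcomplex of $\mathbf F$ whose $i$-th module is spanned by the basis elements of $\mathbf F_i$ of internal degree at most $i+k$.

Two checks. The span does not depend on the homogeneous basis, because it is the submodule of $\mathbf F_i$ generated by all homogeneous elements of degree $\le i+k$. It is a subcomplex, because by minimality $\mathrm d$ of a basis element of degree $j$ involves only basis elements of degree $\le j-1$. Since $I$ contains no variables, $\mathbf F_i$ lives in degrees $\ge i+2$. So $\mathbf F^{\le2}$ sees only degree $i+2$ in $\mathbf F_i$, and $\mathbf F^{\le3}$ sees degrees $i+2$ and $i+3$.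

**Definition.** The differential on $\mathbf F^{\le k}$ *can be written using only coefficients $\pm1$* if there is a homogeneous $S$-basis of $\mathbf F$ such that in the matrices of $\mathrm d$ restricted to $\mathbf F^{\le k}$ every nonzero entry is $\pm$ a monomial.

"Homogeneous" means $\mathbb Z$-homogeneous. The resolution also has a $\mathbb Z^n$-grading, but the basis need not respect it.

**Example.** For $I=(xy,yz)$ we have $\mathbf F_0=S(-2)^2$ with basis $f_1,f_2$, and $\mathbf F_1=S(-3)$ with basis $e$, $\mathrm d e=zf_1-xf_2$. All of $\mathbf F$ is $\mathbf F^{\le2}$. For $I=(ab,cd)$ we have $\mathbf F_1=S(-4)$ and $\mathrm d e=cd\,f_1-ab\,f_2$. Here $e$ has degree $4=1+3$, so it lies in $\mathbf F^{\le3}$ but not in $\mathbf F^{\le2}$. In both cases the coefficients are $\pm1$ at once.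

The problem is taken from Lukas Katthän, "Linear maps in minimal free resolutions of Stanley-Reisner rings", arXiv:1702.07765 (2017). Two results are quoted there. The differential on $\mathbf F^{\le2}$ can always be written using only coefficients $\pm1$. Reiner and Welker gave an example, over suitable fields, in which this is impossible on $\mathbf F^{\le4}$. The case in between is the following conjecture.

**Conjecture.** Let $\Bbbk$ be any field with more than three elements, and let $I\subseteq S$ be a monomial ideal. Then it is possible to choose a basis for its minimal free resolution $\mathbf F$ such that the differential on $\mathbf F^{\le 3}$ can be written using only coefficients $\pm1$.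

Over $\mathbb F_2$ and $\mathbb F_3$ every nonzero scalar is $\pm1$, which is why these two fields are excluded. But what about $\mathbb F_4$ or $\mathbb F_9$? There the answer is still easy. Let $P$ denote the prime field of $\Bbbk$.

**Proposition 1.** For every monomial ideal $I$, the resolution $\mathbf F$ has a homogeneous basis in which every entry of every matrix of $\mathrm d$ has the form $c\cdot(\text{monomial})$ with $c\in P$. In particular, if $\operatorname{char}\Bbbk\in\{2,3\}$, then the differential on all of $\mathbf F$ can be written using only coefficients $\pm1$.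

*Proof.* Let $I_P\subseteq P[x_1,\dots,x_n]$ be the ideal with the same monomial generators, and let $\mathbf F_P$ be its minimal $\mathbb Z^n$-graded free resolution, with a multigraded basis. The differential has multidegree $0$, so its entry between basis elements of multidegrees $\alpha$ and $\beta$ is a scalar of $P$ times $x^{\alpha-\beta}$. Apply $-\otimes_P\Bbbk$. This functor is exact and turns $I_P$ into $I$, so $\mathbf F_P\otimes_P\Bbbk$ is a free resolution of $I$. Its matrices are the same as before, so it is minimal. By uniqueness of minimal graded resolutions it is isomorphic to $\mathbf F$, and the basis is carried over. If $P$ is $\mathbb F_2$ or $\mathbb F_3$, then $P=\{0,\pm1\}$. $\square$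

What changes when $\operatorname{char}\Bbbk\ne2,3$? Proposition 1 still holds, but $P^*$ now contains elements other than $\pm1$. We have the freedom to change bases, and we must decide whether that freedom can remove all the other coefficients.

## The statements, and a count of lines in a plane

**Theorem 2.** Let $\operatorname{char}\Bbbk\neq2,3$ (for example $\Bbbk=\mathbb Q$ or $\mathbb F_5$). There is a monomial ideal $I$, squarefree and generated by quadrics, such that the differential on $\mathbf F^{\le3}$ cannot be written using only coefficients $\pm1$. This holds for every $\mathbb Z$-homogeneous basis, multigraded or not. If $\operatorname{char}\Bbbk\in\{2,3\}$, then the differential on all of $\mathbf F$ can be written using only coefficients $\pm1$, for every $I$. Hence the assertion of the conjecture for the field $\Bbbk$ is true if and only if $\operatorname{char}\Bbbk\in\{2,3\}$.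

So the conjecture is false. Together with the quoted result on $\mathbf F^{\le2}$, the bound $2$ is optimal in every characteristic other than $2,3$.

The indexing convention does not matter. If $\mathbf G$ resolves $S/I$, with $\mathbf G_0=S$ and $\mathbf G_{i+1}=\mathbf F_i$, then $\mathbf G^{\le k}$ in homological degrees $\ge1$ is $\mathbf F^{\le k+1}$. A failure on $\mathbf F^{\le3}$ is then a failure on $\mathbf G^{\le2}\subseteq\mathbf G^{\le3}$.

One can also say how many coefficients are needed.

**Theorem 3.** For $C\subseteq\Bbbk^*$, let $(\mathcal P_C)$ be the statement: for every monomial ideal $I$ containing no variables (in any number of variables), $\mathbf F$ has a homogeneous basis such that all entries of the differential on $\mathbf F^{\le3}$ have the form $c\cdot(\text{monomial})$ with $c\in C\cup\{0\}$.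

(a) If $\operatorname{char}\Bbbk=0$, then $(\mathcal P_C)$ implies that $C$ is infinite.

(b) If $\operatorname{char}\Bbbk=p>0$, then $(\mathcal P_C)$ implies $|C|\ge p-1$. If $|C|=p-1$, then $(\mathcal P_C)$ holds if and only if $C=\lambda\,\mathbb F_p^*$ for some $\lambda\in\Bbbk^*$.

The set $C=P^*$ always works, even for all of $\mathbf F$.

To see where an obstruction could come from, look at a toy version. Let $W$ be a $2$-dimensional vector space with some lines in it, and ask for coordinates on $W$ in which each line is spanned by a vector with entries in $\{0,\pm1\}$. For three distinct lines this is always possible: take spanning vectors $u_1,u_2$ of the first two, scaled so that $u_1+u_2$ spans the third, and use them as basis. For five distinct lines it is never possible. The eight nonzero vectors of $\{0,\pm1\}^2$ come in pairs $\pm y$ (for $\operatorname{char}\ne2$), so they span only four lines, namely those of $(1,0),(0,1),(1,1),(1,-1)$.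

So we want a resolution in which the differential forces prescribed lines on a vector space, in a way no change of basis can hide. The next theorem says that this can be done.

**Theorem 4.** Let $d\ge2$ and let $\varphi_1,\dots,\varphi_q\in P^d$ be nonzero and pairwise non-proportional. There is a squarefree monomial ideal $I$ generated by quadrics with the following property. Suppose $\mathbf F$ has a homogeneous basis such that all coefficients of all entries of the matrices of $\mathrm d$ on $\mathbf F^{\le3}$ lie in $C\cup\{0\}$, where $C\subseteq\Bbbk^*$. Then there is $g\in GL_d(\Bbbk)$ such that for every $j$ some nonzero scalar multiple of $g\varphi_j$ lies in $(C\cup\{0\})^d$.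

**Proof of Theorem 2 from Theorem 4.** Let $\operatorname{char}\Bbbk\ne2,3$. Take $d=2$, $q=5$ and the vectors
$$(1,0),\quad(0,1),\quad(1,1),\quad(1,-1),\quad(1,2).$$
The determinants of pairs are $\pm1$, except $\det\begin{pmatrix}1&0\\1&2\end{pmatrix}=2$, $\det\begin{pmatrix}1&1\\1&-1\end{pmatrix}=-2$ and $\det\begin{pmatrix}1&-1\\1&2\end{pmatrix}=3$. All are nonzero in $\Bbbk$, so the vectors are pairwise non-proportional. If $\mathbf F^{\le3}$ could be written with coefficients $\pm1$ for the ideal of Theorem 4, then with $C=\{1,-1\}$ we would get five distinct lines $\Bbbk\,g\varphi_j$ in $\Bbbk^2$, each spanned by a nonzero vector of $\{0,\pm1\}^2$. These vectors span only four lines, a contradiction. The claim for characteristics $2$ and $3$ is Proposition 1, and the equivalence follows. $\square$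

It remains to prove Theorem 4, and then to extract Theorem 3 from it.

## The linear part of the differential as restriction in cohomology

We need a part of $\mathrm d$ that is independent of bases and that we can compute. Let $\mathbf G$ be the minimal $\mathbb Z^n$-graded free resolution of $M=S/I$. By minimality $\mathrm d$ induces
$$\mathbf G_i/\mathfrak m\mathbf G_i\longrightarrow\mathfrak m\mathbf G_{i-1}/\mathfrak m^2\mathbf G_{i-1}=S_1\otimes_\Bbbk(\mathbf G_{i-1}/\mathfrak m\mathbf G_{i-1}),$$
and we write this map as
$$\sum_v x_v\otimes D_v,\qquad D_v:\mathbf G_i\otimes\Bbbk\to\mathbf G_{i-1}\otimes\Bbbk. \tag{1}$$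
No basis was chosen. Since $\mathrm d$ is multigraded, $D_v$ has multidegree $-e_v$, that is, it lowers the exponent of $x_v$ by one. For $I=(xy,yz)$ we read off from $\mathrm de=zf_1-xf_2$ that $D_z\bar e=\bar f_1$, $D_x\bar e=-\bar f_2$ and $D_y=0$.

Recall that for a simplicial complex $\Delta$ on the vertex set of the variables, the Stanley–Reisner ideal $I_\Delta$ is generated by the monomials $x^\tau=\prod_{v\in\tau}x_v$ with $\tau\notin\Delta$. For a set $\sigma$ of vertices, $\Delta_\sigma$ is the subcomplex of all faces contained in $\sigma$. We identify $\sigma$ with the squarefree multidegree it defines.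

**Lemma 5.** Let $I=I_\Delta$. For squarefree $\sigma$ there are isomorphisms $(\mathbf G_i\otimes\Bbbk)_\sigma\cong\tilde H^{|\sigma|-i-1}(\Delta_\sigma;\Bbbk)$ under which $D_v$, for $v\in\sigma$, becomes $\pm$ the restriction map $\tilde H^\bullet(\Delta_\sigma)\to\tilde H^\bullet(\Delta_{\sigma\setminus v})$. For non-squarefree multidegrees $\alpha$, $(\mathbf G_i\otimes\Bbbk)_\alpha=0$.

The isomorphism of groups and the vanishing are Hochster's formula (Miller–Sturmfels, *Combinatorial Commutative Algebra*, Cor. 5.12; Bruns–Herzog, *Cohen–Macaulay Rings*, §5.5). For us the description of $D_v$ is the essential part, so we prove everything.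

**Example.** For $I=(xy,yz)$, $\Delta$ is the edge $xz$ together with the isolated point $y$. With $\sigma=\{x,y,z\}$ and $i=2$ the lemma gives $\tilde H^0(\Delta)=\Bbbk$. Restriction to $\{x,y\}$, which is two points, is an isomorphism, matching $D_z\bar e=\bar f_1$. Restriction to $\{x,z\}$, an edge, goes to $\tilde H^0=0$, matching $D_y=0$.

**Step 1: compare $\mathbf G\otimes\Bbbk$ with the Koszul homology of $M$.** This step turns $D_v$ into an operator we can see on the Koszul complex. Let $K=S\otimes\Lambda\langle e_v\rangle$ with $\partial=\sum_vx_v\iota_v$, where $\iota_v$ is contraction with $e_v^*$. Contractions anticommute and square to zero, so $\partial\iota_v=-\iota_v\partial$. On $\mathbf G\otimes_SK$ use the differential that on $\mathbf G_i\otimes K_j$ is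
$$\mathrm d\otimes1+(-1)^i\,1\otimes\partial .$$
It squares to zero because $\mathrm d$ changes the parity of $i$. On $\mathbf G_i\otimes K_j$ put $\iota_v'=(-1)^i\,1\otimes\iota_v$. This operator anticommutes with the differential. For the first summand,
$$(\mathrm d\otimes1)\iota_v'+\iota_v'(\mathrm d\otimes1)=\big((-1)^i+(-1)^{i-1}\big)\,\mathrm d\otimes\iota_v=0,$$
and for the second we get $1\otimes(\partial\iota_v+\iota_v\partial)=0$. So $\iota'_v$ acts on homology. The augmentations
$$\mathbf G\otimes\Bbbk\longleftarrow\mathbf G\otimes K\longrightarrow M\otimes K$$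
are multigraded quasi-isomorphisms: the left one because $K$ resolves $\Bbbk$ and each $\mathbf G_i$ is free, the right one because $\mathbf G$ resolves $M$ and each $K_j$ is free. The right map sees only $i=0$, so under it $\iota_v'$ corresponds to $1\otimes\iota_v$. The left complex has zero differential, so $H_i(\mathbf G\otimes K)\cong\mathbf G_i\otimes\Bbbk$.

**Step 2: on $H_i(\mathbf G\otimes K)\cong\mathbf G_i\otimes\Bbbk$, the operator $\iota_v'$ acts as $-D_v$.** Let $f\in\mathbf G_i$. Since the left augmentation is onto in homology, there is a cycle $z=z_0+z_1+\cdots$ with $z_j\in\mathbf G_{i-j}\otimes K_j$ and $z_0\equiv f$ modulo $\mathfrak m\mathbf G_i$. Let $w$ run over a basis of $\mathbf G_{i-1}$ and write $z_1=\sum_{v,w}h_{v,w}\,w\otimes e_v$. The component of the cycle condition in $\mathbf G_{i-1}\otimes K_0$ is $\mathrm dz_0+(-1)^{i-1}(1\otimes\partial)z_1=0$, that is,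
$$\mathrm dz_0=-(-1)^{i-1}\sum_{v,w}x_vh_{v,w}\,w .$$
Since $\mathrm d(\mathfrak m\mathbf G_i)\subseteq\mathfrak m^2\mathbf G_{i-1}$, we have $\mathrm df\equiv\mathrm dz_0$ modulo $\mathfrak m^2\mathbf G_{i-1}$. Modulo $\mathfrak m^2$ only the constant terms of the $h_{v,w}$ matter, so
$$D_v\bar f=-(-1)^{i-1}\sum_wh_{v,w}(0)\,\bar w .$$
On the other hand, the component of $\iota_v'z$ in $\mathbf G_{i-1}\otimes K_0$ is $\iota'_vz_1=(-1)^{i-1}\sum_wh_{v,w}w$, with image $(-1)^{i-1}\sum_wh_{v,w}(0)\bar w=-D_v\bar f$ in $\mathbf G_{i-1}\otimes\Bbbk$.

**Step 3: identify $(M\otimes K)_\sigma$ with a cochain complex.** This step brings in topology. Let $\sigma$ be squarefree. A monomial times $e_\eta$ of multidegree $\sigma$ is $x^\tau e_{\sigma\setminus\tau}$ with $\tau\subseteq\sigma$, and it is nonzero in $M\otimes K$ exactly when $\tau\in\Delta$. So $(M\otimes K)_\sigma$ has basis $x^\tau e_{\sigma\setminus\tau}$, $\tau\in\Delta_\sigma$, in homological degree $|\sigma|-|\tau|$. The reduced cochain complex of $\Delta_\sigma$ has basis $e_\tau^*$, $\tau\in\Delta_\sigma$, in degree $|\tau|-1$, and $\delta$ is left multiplication by $\sum_ve_v^*$,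 with nonfaces set to $0$. Let $e_v^*\lrcorner=\iota_v$ and $(\omega\wedge\eta)\lrcorner=\omega\lrcorner(\eta\lrcorner\,\cdot)$, and define
$$\theta_\sigma(e_\tau^*)=x^\tau\,(e_\tau^*\lrcorner e_\sigma)=\pm x^\tau e_{\sigma\setminus\tau}.$$
This is a bijection on bases up to sign, and
$$\partial\theta_\sigma(e_\tau^*)=\sum_vx_vx^\tau\,(e_v^*\wedge e_\tau^*)\lrcorner e_\sigma=\theta_\sigma(\delta e_\tau^*).$$
Indeed, terms with $v\in\tau$ or $v\notin\sigma$ vanish. For $v\in\sigma\setminus\tau$ we have $x_vx^\tau=x^{\tau\cup v}$, which is zero in $M$ exactly when $\tau\cup v$ is a nonface. So $\theta_\sigma$ is an isomorphism of complexes, and homological degree $i=|\sigma|-|\tau|$ corresponds to cohomological degree $|\tau|-1=|\sigma|-i-1$. Finally, for $v\in\sigma$,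
$$\iota_v\theta_\sigma(e_\tau^*)=x^\tau(e_v^*\wedge e_\tau^*)\lrcorner e_\sigma=(-1)^{|\tau|}x^\tau\,e_\tau^*\lrcorner(\iota_ve_\sigma),\qquad\iota_ve_\sigma=\pm e_{\sigma\setminus v}.$$
If $v\in\tau$ this is $0$, as is the restriction of $e_\tau^*$ to $\Delta_{\sigma\setminus v}$. So $\iota_v\theta_\sigma=\pm\theta_{\sigma\setminus v}\circ\mathrm{res}$, with a sign that depends only on $\sigma$, $v$ and the degree. Combined with Steps 1 and 2, $D_v$ becomes $\pm$ restriction.

**Step 4: non-squarefree multidegrees contribute nothing.** Let $\alpha_v\ge2$ for some $v$. The complex $(M\otimes K)_\alpha$ is spanned by $x^\beta e_\eta$ with $\beta+\eta=\alpha$. Define $h(x^\beta e_\eta)=(x^\beta/x_v)\,e_v\wedge e_\eta$ if $v\notin\eta$, and $0$ if $v\in\eta$. If $v\notin\eta$, then $\beta_v=\alpha_v\ge2$, so $x^\beta$ and $x^\beta/x_v$ have the same support; since $I$ is squarefree, one lies in $I$ if and only if the other does, and $h$ is well defined on $M\otimes K$. If $v\notin\eta$,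
$$\partial h(x^\beta e_\eta)=x^\beta e_\eta-(x^\beta/x_v)\,e_v\wedge\partial e_\eta,\qquad h\partial(x^\beta e_\eta)=(x^\beta/x_v)\,e_v\wedge\partial e_\eta .$$
If $e_\eta=e_v\wedge e_{\eta'}$ up to sign, then $h(x^\beta e_v\wedge e_{\eta'})=0$ and $h\partial(x^\beta e_v\wedge e_{\eta'})=h(x_vx^\beta e_{\eta'}-x^\beta e_v\wedge\partial e_{\eta'})=x^\beta e_v\wedge e_{\eta'}$. So $\partial h+h\partial=1$ and the homology in multidegree $\alpha$ is zero. This proves Lemma 5. $\square$

Now shift to $\mathbf F_i=\mathbf G_{i+1}$ and look at the part of $\mathbf F_i$ in degree $i+3$. Put $T_i:=(\mathbf F_i\otimes\Bbbk)_{i+3}$ for $i\ge0$. For $|\sigma|=i+3$ the cohomological degree in Lemma 5 is $|\sigma|-(i+1)-1=1$, so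
$$T_i=\bigoplus_{|\sigma|=i+3}T_\sigma,\qquad T_\sigma\cong H^1(\Delta_\sigma;\Bbbk),\qquad D_v:T_\sigma\to T_{\sigma\setminus v}\ \text{is}\ \pm\text{restriction}\quad(i\ge1,\ v\in\sigma). \tag{2}$$
If $v\notin\sigma$, then $D_v=0$ on $T_\sigma$, because $\sigma-e_v$ has a negative entry.

**Example.** For $I=(ab,cd)$, $\Delta$ is the $4$-cycle $a,c,b,d$, so $T_1=H^1(\Delta)=\Bbbk$, the generator of degree $4$ seen before. Add an isolated vertex $u$. The new ideal is $(ab,cd,ua,ub,uc,ud)$, and for $\sigma=\{a,b,c,d,u\}$ the map $D_u:T_\sigma\to T_{\{a,b,c,d\}}$ is restriction from the $4$-cycle plus a point to the $4$-cycle, an isomorphism $\Bbbk\to\Bbbk$.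

The link with coefficients is the following. A homogeneous basis of $\mathbf F$ induces a $\Bbbk$-basis of each $T_i$, from its elements of degree $i+3$ in $\mathbf F_i$. Entries of $\mathrm d$ from these to basis elements of degree $(i-1)+3$ in $\mathbf F_{i-1}$ are linear forms. Entries to basis elements of lower degree lie in $\mathfrak m^2$ and do not affect $D_v$. Hence:
$$\text{the matrix of } D_v:T_i\to T_{i-1}\text{ in the induced bases consists of the coefficients of } x_v \text{ in these linear entries.} \tag{3}$$
So if all coefficients on $\mathbf F^{\le3}$ lie in $C\cup\{0\}$, then so do all entries of the matrices of $D_v:T_i\to T_{i-1}$.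

## A flag complex with prescribed hyperplanes in its first homology

By (2), the lines we want should be images of restriction maps in $H^1$. If $X$ is a complex with $H_1(X;\Bbbk)=V$ and we attach a cone over a connected subcomplex $A$ whose $H_1$ has image a hyperplane $\ker\varphi\subset V$, then $H_1$ becomes $V/\ker\varphi$. On $H^1$ the restriction map back to $X$ is the inclusion of the line $\Bbbk\varphi$ into $V^*$. So we need a complex with many subcomplexes realizing given hyperplanes.

A complex is *flag* if every set of pairwise adjacent vertices is a face; equivalently its minimal nonfaces have two elements (each vertex being a face), so that its Stanley–Reisner ideal is generated by quadrics. The $4$-cycle is flag, and the hollow triangle is not. A subcomplex $A$ of $X$ is *full* if every face of $X$ with all vertices in $A$ lies in $A$.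

Let $\varphi_1,\dots,\varphi_q\in P^d$ be as in Theorem 4. Regard them as functionals on $V:=\Bbbk^d$ and put $V_j=\ker\varphi_j$. Non-proportionality is the nonvanishing of a $2\times2$ minor, so it persists over $\Bbbk$, and the hyperplanes $V_j$ are pairwise distinct.

**Lemma 6.** There are a flag complex $X$, nonempty connected full subcomplexes $A_1,\dots,A_q$, and an isomorphism $H_1(X;\Bbbk)\cong V$ carrying the image of $H_1(A_j;\Bbbk)$ onto $V_j$.

**Step 1: a graph and walks in it.** Here we encode each $V_j$ by closed walks. Let $X_0$ consist of $d$ triangles ($3$-cycles) glued at one vertex $o$, so $H_1(X_0;\Bbbk)=\Bbbk^d=V$. Choose $z_{j,1},\dots,z_{j,d-1}\in\mathbb Z^d$ whose images in $P^d$ form a basis of $\ker(\varphi_j|_{P^d})$ (clear denominators if $P=\mathbb Q$, lift if $P=\mathbb F_p$). Their images in $V$ span $V_j$. For each $(j,r)$ choose a closed edge walk from $o$ to $o$ in $X_0$ with class $z_{j,r}$: go $|z|$ times around each triangle, where $z$ is the corresponding coordinate, in the direction given by its sign. Since $z_{j,r}\ne0$, the length is at least $3$. Let $B_j$ be the graph obtained by gluing,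 at a common base vertex, $d-1\ge1$ cycles with the lengths of the walks $(j,1),\dots,(j,d-1)$. Let $f_j:B_j\to X_0$ follow these walks. It is simplicial, maps edges to edges, and $f_{j*}H_1(B_j;\Bbbk)=V_j$.

*Example.* For $d=2$ and $\varphi_j=(1,2)$ the kernel is spanned by $(2,-1)$. Then $B_j$ is a $9$-cycle that runs twice around the first triangle and once backward around the second.

**Step 2: turn the maps into inclusions.** The $f_j$ are far from injective, so we build a triangulated mapping cylinder. Choose a total order on the vertices of each $B_j$. Let $Y$ be the complex on the disjoint union of the vertex sets of $X_0,B_1,\dots,B_q$ whose faces are those of $X_0$ and, for each $j$ and each edge $\{b<b'\}$ of $B_j$, the triangles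
$$\{f_j(b),b,b'\},\qquad\{f_j(b),f_j(b'),b'\}$$
and their faces. Since $f_j(b)\ne f_j(b')$, these are honest triangles. The faces of $Y$ with all vertices in $B_j$ are exactly the faces of $B_j$.

**Step 3: $Y$ collapses to $X_0$.** This computes $H_1(Y)$. Recall that a face lying in exactly one strictly larger face can be removed together with that larger face without changing the homotopy type. We do this in three rounds.

First, each edge $\{b<b'\}$ of $B_j$ lies in exactly one triangle, $\{f_j(b),b,b'\}$. Collapse all these pairs. Second, consider a diagonal $\{f_j(b),b'\}$ with $b<b'$ an edge. The remaining triangles containing $b'$ have the form $\{f_j(c),f_j(b'),b'\}$ with $f_j(c)\ne f_j(b')$. One that also contains $f_j(b)\neq f_j(b')$ has $f_j(c)=f_j(b)$, so it is the triangle $\{f_j(b),f_j(b'),b'\}$. So each diagonal lies in exactly one remaining triangle, and each remaining triangle contains exactly one diagonal. Collapse these pairs. Third, each vertex $b$ of $B_j$ is now contained in only one edge, $\{b,f_j(b)\}$. Collapse these. What remains is $X_0$.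

**Step 4: the subcomplex $B_j\subset Y$ realizes $V_j$.** The vertex map $r:Y\to X_0$ that is the identity on $X_0$ and $f_j$ on $B_j$ is simplicial, since it sends both triangles over $\{b<b'\}$ to the edge $\{f_j(b),f_j(b')\}$. The inclusion $X_0\hookrightarrow Y$ is a homotopy equivalence and $r|_{X_0}=\mathrm{id}$, so $r_*:H_1(Y)\to H_1(X_0)=V$ is the inverse isomorphism. It carries the image of $H_1(B_j)$ onto $f_{j*}H_1(B_j)=V_j$.

**Step 5: make everything flag and full.** Let $X=\mathrm{sd}\,Y$ and $A_j=\mathrm{sd}\,B_j$ be the barycentric subdivisions. The vertices of $X$ are the nonempty faces of $Y$ and its faces are the chains. Pairwise comparable faces form a chain, so $X$ is flag. A chain of faces of $Y$ all lying in $B_j$ is a chain in $B_j$, so $A_j$ is full in $X$. Each $A_j$ is connected and nonempty because $B_j$ is. Subdivision does not change homology or the images. $\square$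

## Single cones: enough for multigraded bases, not for all bases

Take $X$ and the $A_j$ from Lemma 6, let $\rho_0$ be the vertex set of $X$ and $m_0=|\rho_0|$. Add new vertices $a_1,\dots,a_q$, where $a_j$ is the apex of a cone over $A_j$. Call the resulting complex $\Delta^0$. The sensible first attempt is to use $I_{\Delta^0}$.

If $A$ is a nonempty connected subcomplex of $Z$ and $Z'$ is $Z$ with a cone over $A$ attached, Mayer–Vietoris gives
$$H_1(A)\to H_1(Z)\to H_1(Z')\to\tilde H_0(A)=0. \tag{4}$$
Hence $H_1(\Delta^0_{\rho_0\cup a_j})=V/V_j$. By (2), $D_{a_j}:T_{\rho_0\cup a_j}\to T_{\rho_0}\cong V^*$ is, up to sign, dual to $V\to V/V_j$, so it is injective with image the line $\ell_j=\Bbbk\varphi_j$.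

For a *multigraded* basis of $\mathbf F$ we are done: the one basis element of $T_{\rho_0\cup a_j}$ has image in $T_{\rho_0}$ a nonzero vector of $\ell_j$ whose coordinates lie in $C\cup\{0\}$, by (3). These coordinates are taken with respect to one basis of $T_{\rho_0}$, the same for all $j$, and they define $g$.

For a general homogeneous basis the argument stops. A basis element of degree $m_0+1$ may mix $T_{\rho_0\cup a_j}$ with other summands $T_\sigma$, $|\sigma|=m_0+1$, and $D_{a_j}$ may be nonzero on those. This does happen. Let $d=2$ and $j\ne k$, let $x\in\rho_0$ be the barycenter of an edge $\{b<b'\}$ of $B_j$, and let $\sigma=(\rho_0\setminus x)\cup\{a_j,a_k\}$, which has $m_0+1$ elements.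

The faces of $Y$ comparable to $\{b,b'\}$ are $\{b\}$, $\{b'\}$ and the single triangle $\{f_j(b),b,b'\}$. So the link of $x$ in $X$ is a path with three vertices. Since $X$ is $X\setminus x$ with a cone over this contractible link attached, Mayer–Vietoris gives $H_1(X\setminus x)\cong H_1(X)=V$. For $d=2$ the graph $B_j$ is a single cycle, so $A_j\setminus x$ is a path, while $A_k\subset X\setminus x$ is intact. By (4), $H_1$ of $\Delta^0_{(\rho_0\setminus x)\cup a_k}$ is $V/V_k\cong\Bbbk$, and attaching the cone over the path $A_j\setminus x$ changes nothing. So $T_\sigma\cong\Bbbk$, and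
$$D_{a_j}:T_\sigma\to T_{(\rho_0\setminus x)\cup a_k}$$
is an isomorphism. Consequently $D_{a_j}:T_{m_0-2}\to T_{m_0-3}$ has rank at least two, its image is not contained in $T_{\rho_0}$, and a nonzero column of its matrix need not lie on $\ell_j$.

We would like every nonzero column of $D_{a_j}$ to lie on $\ell_j$, whatever the basis. For this the unwanted $T_\sigma$ must vanish. They arise by deleting vertices of $X$ and adding at least two cone points. If deleting vertices did not damage the $A_j$, then two cones over different $V_j,V_k$ would already kill all of $V_j+V_k=V$, and $T_\sigma$ would be zero. And since $|\sigma|$ exceeds the number of old vertices by one, the number of deleted vertices is one less than the number of cone points, hence at most $q-1$. So we make $q$ copies of every vertex of $X$: no $q-1$ deletions can then remove all copies of a vertex.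

## Inflating the vertices

Let $\hat X$ be the complex on the vertices $(x,c)$, with $x$ a vertex of $X$ and $1\le c\le q$, whose faces are the sets whose projection to $X$ is a face of $X$. (For example, if $X$ is one edge and $q=2$, then $\hat X$ is a full tetrahedron.) Let $\hat A_j$ be the induced subcomplex on the vertices over $A_j$. Let $\rho$ be the vertex set of $\hat X$ and $m=|\rho|$. Let $\Delta$ be the complex on $\rho\sqcup\{a_1,\dots,a_q\}$ with faces the faces of $\hat X$ and the sets $F\cup\{a_j\}$ with $F\in\hat A_j$, including $F=\emptyset$.

**$\Delta$ is flag.** Take a set of pairwise adjacent vertices. It contains at most one $a_j$, since different $a_j$ are not adjacent. Its other vertices project to pairwise equal or adjacent vertices of $X$, hence to a face of $X$, as $X$ is flag. If $a_j$ is in the set, all vertices of this face lie in $A_j$, so the face lies in $A_j$, as $A_j$ is full. In all cases the set is a face of $\Delta$.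

So $I:=I_\Delta$ is generated by squarefree quadrics, and it contains no variables because every vertex is a face. For the five vectors used in Theorem 2, with the walks described in Lemma 6, the graphs $B_j$ are cycles of lengths $3,3,6,6,9$, with $27$ vertices and $27$ edges in total. Neighbors in these cycles of a common vertex have distinct images, so no triangles of $Y$ coincide. Thus $Y$ has $5+27=32$ vertices, $6+3\cdot27=87$ edges and $54$ triangles. Hence $X$ has $173$ vertices, $m=865$, and $I$ lives in $870$ variables.

**Lemma 7.** Let $\rho'\subseteq\rho$ contain at least one vertex $(x,c)$ over each vertex $x$ of $X$ (for example, $|\rho\setminus\rho'|\le q-1$). Let $J\subseteq\{1,\dots,q\}$ and $\sigma=\rho'\cup\{a_j:j\in J\}$. Then $H_1(\Delta_{\rho'})\cong V$ via projection to $X$, and $H_1(\Delta_{\rho'})\to H_1(\Delta_\sigma)$ is surjective with kernel $\sum_{j\in J}V_j$.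

**Step 1: deletions do not change the homotopy type.** Recall that two simplicial maps $u,u'$ are contiguous if $u(F)\cup u'(F)$ is a face for every face $F$, and that contiguous maps are homotopic. Let $\pi:\hat X_{\rho'}\to X$ be the projection, and choose for each $x$ a vertex $s(x)\in\rho'$ over $x$. For a face $F$ of $X$, the set $s(F)$ projects to $F$, so $s:X\to\hat X_{\rho'}$ is simplicial, and $\pi s=\mathrm{id}$. For a face $F$ of $\hat X_{\rho'}$, the set $F\cup s\pi(F)\subseteq\rho'$ projects to the face $\pi(F)$, so it is a face. Hence $s\pi$ is contiguous to the identity, and $\pi$ is a homotopy equivalence. As $\Delta_{\rho'}=\hat X_{\rho'}$, we get $H_1(\Delta_{\rho'})\cong V$. The maps $\pi$ and $s$ restrict to maps between $\hat A_j\cap\hat X_{\rho'}$ and $A_j$, and the same argument shows that $\hat A_j\cap\hat X_{\rho'}\to A_j$ is a homotopy equivalence. So $\hat A_j\cap\hat X_{\rho'}$ is nonempty and connected, and the image of its $H_1$ in $H_1(\hat X_{\rho'})=V$ is $V_j$.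

**Step 2: attach the cones.** The complex $\Delta_\sigma$ arises from $\hat X_{\rho'}$ by successively attaching cones over $\hat A_j\cap\hat X_{\rho'}$, $j\in J$. By (4), each attachment induces a surjection on $H_1$ whose kernel is the image of $H_1(\hat A_j\cap\hat X_{\rho'})$, that is, the image of $V_j$ in the current quotient of $V$. By induction on $|J|$, the composite from $V$ is surjective with kernel $\sum_{j\in J}V_j$. $\square$

## Every column is on the line: proof of Theorem 4

We study $D_v:T_{m-2}\to T_{m-3}$ for $I=I_\Delta$ (clearly $m\ge3$). By (2),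
$$T_{m-2}=\bigoplus_{|\sigma|=m+1}T_\sigma,\qquad T_{m-3}=\bigoplus_{|\sigma|=m}T_\sigma .$$

**Step 1: compute $T_{m-2}$.** This step shows that the unwanted summands are gone. Let $|\sigma|=m+1$ and write $\sigma=\rho'\cup\{a_j:j\in J\}$ with $\rho'\subseteq\rho$. Then $|J|=m+1-|\rho'|=|\rho\setminus\rho'|+1$. As $|J|\le q$, we have $|\rho\setminus\rho'|\le q-1$, so Lemma 7 applies. If $\rho'\ne\rho$, then $|J|\ge2$. Two distinct hyperplanes sum to $V$, so $H_1(\Delta_\sigma)=V/\sum_{j\in J}V_j=0$, and $T_\sigma\cong H^1(\Delta_\sigma)$, the dual of $H_1(\Delta_\sigma)$, vanishes. If $\rho'=\rho$, then $|J|=1$. Hence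
$$T_{m-2}=\bigoplus_{j=1}^qT_{\rho\cup a_j}. \tag{5}$$

**Step 2: compute $D_{a_j}$.** By (5) and multidegrees, $D_{a_j}$ vanishes on $T_{\rho\cup a_k}$ for $k\ne j$, because $a_j\notin\rho\cup a_k$. On $T_{\rho\cup a_j}$ it is, up to sign, the restriction $H^1(\Delta_{\rho\cup a_j})\to H^1(\Delta_\rho)=V^*$, which is dual to $V\twoheadrightarrow V/V_j$. It is injective on the one-dimensional space $(V/V_j)^*$, and its image consists of the functionals vanishing on $V_j$. So $D_{a_j}:T_{m-2}\to T_{m-3}$ has rank one, and its image is the line
$$\ell_j=\Bbbk\varphi_j\subset T_\rho\cong V^*=\Bbbk^d .$$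
The identification $T_\rho\cong\Bbbk^d$ is the same for all $j$.

**Step 3: read the line off in an arbitrary basis.** Let a homogeneous basis as in Theorem 4 be given, and use the induced bases of $T_{m-2}$ and $T_{m-3}$, which need not be multigraded. By (3), the matrix of $D_{a_j}$ has entries in $C\cup\{0\}$. It has a nonzero column, and this column is the coordinate vector of a nonzero element $u_j\in\ell_j\subset T_\rho$. The coordinate functionals of $T_{m-3}$, restricted to the $d$-dimensional subspace $T_\rho$, span $T_\rho^*$. Choose $d$ of them whose restrictions form a basis of $T_\rho^*$. Together they define an isomorphism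
$$g:T_\rho=\Bbbk^d\to\Bbbk^d .$$
The vector $g(u_j)$ consists of $d$ of the entries of the column, so it lies in $(C\cup\{0\})^d$. It is nonzero because $g$ is injective, and it lies on $g\ell_j=\Bbbk\,g\varphi_j$. So it is a nonzero multiple of $g\varphi_j$. The choice of $g$ did not involve $j$. This proves Theorem 4, and with it Theorem 2. $\square$

## Finite sets of coefficients in characteristic zero, and the bound $p-1$

We turn to Theorem 3. Whenever $(\mathcal P_C)$ holds, Theorem 4 gives for each $j$ a nonzero vector $y^{(j)}\in(C\cup\{0\})^d$ proportional to $g\varphi_j$. Distinct $j$ give distinct lines, hence distinct vectors $y^{(j)}$.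

**Sufficiency of $P^*$ and $\lambda P^*$.** By Proposition 1, $C=P^*$ works for all of $\mathbf F$. Let $\lambda\in\Bbbk^*$ and replace each basis element $f\in\mathbf F_i$ by $f'=\lambda^if$. If $\mathrm df=\sum_wc_w\,w$ with entries $c_w$, then $\mathrm df'=\lambda^i\sum_wc_w\lambda^{-(i-1)}w'=\sum_w\lambda c_w\,w'$. Every entry is multiplied by $\lambda$, so $C=\lambda P^*$ works too.

**Part (a).** Let $\operatorname{char}\Bbbk=0$ and suppose $C$ is finite and $(\mathcal P_C)$ holds. Take $d=2$ and $q>(|C|+1)^2$ pairwise non-proportional vectors in $\mathbb Q^2$, for instance $(1,1),(1,2),\dots,(1,q)$. Then $y^{(1)},\dots,y^{(q)}$ are $q$ distinct elements of $(C\cup\{0\})^2$, which has only $(|C|+1)^2$ elements, a contradiction.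

**Part (b), the bound.** Let $\operatorname{char}\Bbbk=p$, and let $\varphi_1,\dots,\varphi_q$ represent all $q=\frac{p^d-1}{p-1}$ points of the projective space of $\mathbb F_p^d$. If $(\mathcal P_C)$ holds and $|C|\le p-2$, then we have $q$ distinct nonzero vectors in $(C\cup\{0\})^d$, so
$$p^{d-1}\le q\le(p-1)^d-1 .$$
For large $d$ this is false: for $p=2$ the right side is $0$, and for $p>2$ the quotient $(p-1)^d/p^{d-1}=p\,(1-\tfrac1p)^d$ tends to $0$. So $|C|\ge p-1$.

## Exactly $p-1$ coefficients: an entropy argument

Let $|C|=p-1$ and put $C'=C\cup\{0\}$, a set with $p$ elements. Assume $(\mathcal P_C)$. We must show $C=\lambda\,\mathbb F_p^*$; the converse was shown above. Counting gives no contradiction now, since $q=\frac{p^d-1}{p-1}\le p^d-1$. But the vectors $y^{(j)}$ form at least a fraction $\frac1p$ of $C'^d$, a fixed fraction while $d$ grows, and so some pair of coordinates must be almost uniformly distributed. Entropy makes this precise.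

Recall that a random variable $Y$ with finitely many values has entropy $H(Y)=-\sum_y\Pr(Y=y)\log\Pr(Y=y)$. A uniform variable with $N$ values has entropy $\log N$. Among distributions on an $N$-element set, entropy is continuous and has its unique maximum, $\log N$, at the uniform one. It is subadditive: $H(U,W)\le H(U)+H(W)$.

**Step 1: find a nearly uniform pair of coordinates.** Take the same $\varphi_j$ with $d=2e$, let $g$ be as in Theorem 4 with rows $g_1,\dots,g_d$, and let $y^{(j)}\in C'^d$ be a nonzero multiple of $g\varphi_j$. Let $j$ be uniformly random and $Y=y^{(j)}$. Since the $y^{(j)}$ are distinct,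
$$H(Y)=\log q\ge(2e-1)\log p .$$
Split the $2e$ coordinates into $e$ pairs. By subadditivity the entropies of the pairs add up to at least $H(Y)$, so some pair $(s,t)$ has
$$H(Y_s,Y_t)\ge\frac{2e-1}{e}\log p=2\log p-\frac1e\log p .$$
Put $\varepsilon=\frac1{2p^3}$. The distributions on the $p^2$-element set $C'^2$ for which some probability differs from $p^{-2}$ by at least $\varepsilon$ form a compact set not containing the uniform distribution. On it the entropy has a maximum strictly below $2\log p$. So for $e$ large enough, every probability $\Pr(Y_s=a,\,Y_t=b)$ differs from $p^{-2}$ by less than $\varepsilon$. Fix such an $e$. Two consequences: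

* Every pair $(a,b)\in C^2$ occurs as a value of $(Y_s,Y_t)$, because $p^{-2}-\varepsilon>0$.
* $\Pr(Y_s=0)\ge p\,(p^{-2}-\varepsilon)=\frac1p-\frac1{2p^2}=\frac{2p-1}{2p^2}>\frac1{p^2}$, because $2p-1>2$. The same holds for $t$.

**Step 2: the rows $g_s,g_t$ take values in a line over $\mathbb F_p$.** This is where many zeros help. The row $g_s$ gives an $\mathbb F_p$-linear map $\mathbb F_p^d\to\Bbbk$. It is nonzero, since $g$ is invertible and $\mathbb F_p^d$ contains a basis of $\Bbbk^d$. Let $\kappa\ge1$ be its rank over $\mathbb F_p$. Since $y^{(j)}$ is a nonzero multiple of $g\varphi_j$, we have $Y_s=0$ if and only if $g_s\varphi_j=0$, that is, if and only if $\varphi_j$ lies in a subspace of $\mathbb F_p^d$ of dimension $d-\kappa$. Counting projective points,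
$$\Pr(Y_s=0)=\frac{p^{d-\kappa}-1}{p^d-1}\le p^{-\kappa}.$$
With $\Pr(Y_s=0)>p^{-2}$ this forces $\kappa=1$, so $g_s(\mathbb F_p^d)=\mu_s\mathbb F_p$ with $\mu_s\in\Bbbk^*$. In the same way $g_t(\mathbb F_p^d)=\mu_t\mathbb F_p$ with $\mu_t\in\Bbbk^*$.

**Step 3: compare elements of $C$.** Let $a,b\in C$. By Step 1 there is $j$ with $(y^{(j)}_s,y^{(j)}_t)=(a,b)$. The unknown scalar between $y^{(j)}$ and $g\varphi_j$ cancels in the quotient:
$$\frac ab=\frac{g_s(\varphi_j)}{g_t(\varphi_j)}\in\frac{\mu_s}{\mu_t}\,\mathbb F_p^* .$$
The set $C$ is nonempty, as $p-1\ge1$. Taking $a=b$ shows $\mu_s/\mu_t\in\mathbb F_p^*$. Hence $a/b\in\mathbb F_p^*$ for all $a,b\in C$. Fix $\lambda\in C$. Then $C\subseteq\lambda\,\mathbb F_p^*$, and both sets have $p-1$ elements, so $C=\lambda\,\mathbb F_p^*$. This proves Theorem 3. $\square$
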